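# Segments against rectangles in space: lifetimes cost no extra logarithm

## 1. Three interval conditions and the guess of exponent two

Take $n$ segments in $\mathbb R^3$ parallel to the $x_1$-axis, and $n$ axis-parallel rectangles, each lying in some plane $x_1=\text{const}$. Join a segment to a rectangle when they meet. Suppose that the resulting bipartite graph contains no $K_{t,t}$: no $t$ segments all meet the same $t$ rectangles. How many edges can it have?

**Definition (boxes and direction sets).** An axis-parallel box in $\mathbb R^d$ is a product $[a_1,b_1]\times\cdots\times[a_d,b_d]$ with $a_i\le b_i$. It collapses along the $i$-th coordinate if $a_i=b_i$. For $F\subseteq[d]=\{1,\dots,d\}$, a box with direction set $F$ is a box that collapses along every coordinate $i\notin F$; it may also collapse along some coordinates of $F$.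

For example, $[0,2]\times\{1\}\times\{5\}$ has direction set $\{1\}$, and also direction set $\{1,2\}$. A single point has every direction set, including $\varnothing$.

**Definition (the extremal function).** Let $\vec F=(F_1,F_2)$ with $F_1,F_2\subseteq[d]$, and let $n\ge1$, $t\ge2$. Take two multisets $\mathcal B_1,\mathcal B_2$ of $n$ boxes in $\mathbb R^d$, the boxes of $\mathcal B_j$ having direction set $F_j$. Their intersection graph is bipartite with parts $\mathcal B_1,\mathcal B_2$, and $b_1b_2$ is an edge if and only if $b_1\cap b_2\ne\varnothing$. Then $z_d^{\vec F}(n;t)$ is the maximum number of edges of such a graph that contains no $K_{t,t}$.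

The question above concerns $d=3$ and $\vec F=(\{1\},\{2,3\})$. It is posed, within a setting of $r$-partite hypergraphs that reduces to the above for $r=2$, by Ting-Wei Chao, Zichao Dong, Hong Liu, Xichao Shu and Shuaichao Wang in "A dichotomy for hypergraph Zarankiewicz problems on axis-parallel boxes", arXiv:2604.20815 (2026). There are two known facts to start from. For points against boxes,
$$z_d^{(\varnothing,[d])}(n;t)=\Theta\Bigl(tn\bigl(\tfrac{\log n}{\log\log n}\bigr)^{d-1}\Bigr),\tag{1}$$
and for our $\vec F$ one has the lower bound $\Omega\bigl(tn\frac{\log n}{\log\log n}\bigr)$.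

Here is the first guess. A point lies in a box of $\mathbb R^3$ when three conditions hold, each of the form "a number lies in an interval", and (1) gives exponent $3-1=2$. A segment meets a rectangle also when three such conditions hold. The only change is that in the first coordinate the number belongs to the rectangle and the interval to the segment. So one would guess exponent $2$: one less than the number of conditions. Let us test this rule where we can compute by hand.

## 2. Points in intervals, crossing segments, points in rectangles

**One condition.** Consider points and intervals on a line with no $K_{t,t}$. An interval containing $k\ge t$ points contains $k-t+1$ runs of $t$ consecutive points, and each of the at most $n$ runs lies in at most $t-1$ intervals. Hence $\sum_b(k_b-t+1)\le(t-1)n$, and there are at most $2(t-1)n$ edges. The exponent is $0$, as the rule predicts.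

**Two conditions, one of each kind.** Consider $n$ horizontal and $n$ vertical segments in the plane, with no $K_{2,2}$. Lengthen all segments slightly and perturb, so that all crossings are interior to both segments and no two segments lie on a common line; this does not change the graph. View the drawing as a plane graph. If $I$ is the number of crossings, its vertices are the $I$ crossings and the $4n$ tips. A segment with $k$ crossings consists of $k+1$ edges, so there are $2n+2I$ edges. Euler's formula gives at least $2+(2n+2I)-(I+4n)=I-2n+2$ faces.

Suppose that a bounded face has no tip on its boundary. Walk along its outer boundary with the face on the left. At every crossing one turns left by $90^\circ$, and the total turn is $360^\circ$. So there are four corners, and the face is bounded by a rectangle whose sides lie on two horizontal and two vertical segments, which form a $K_{2,2}$. Hence every bounded face has a tip on its boundary. Each tip lies on one face only, so there are at most $4n+1$ faces. Therefore $I-2n+2\le4n+1$ and $I\le6n-1$.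

Here the rule fails: there are two conditions, but the bound is linear. In our spatial problem this case appears when every rectangle is very long in the $x_2$-direction.

**Two conditions of the same kind.** If all segments are so long that they meet all the planes used, only $x_2,x_3$ matter, and we have points against rectangles in the plane. A configuration that reaches exponent $1$ is given by digit reversal. For two binary digits, send $(a_1,a_2)\in\{0,1\}^2$ to the point $(2a_1+a_2,\;a_1+2a_2)$. This gives $(0,0),(1,2),(2,1),(3,3)$. The rectangles
$$[0,3]\times[0,1],\quad[0,3]\times[2,3],\quad[0,1]\times[0,3],\quad[2,3]\times[0,3]$$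
contain respectively $\{(0,0),(2,1)\}$, $\{(1,2),(3,3)\}$, $\{(0,0),(1,2)\}$, $\{(2,1),(3,3)\}$. The incidence graph is an $8$-cycle, without $K_{2,2}$.

So a condition of the reversed kind seems to come for free, and the guess should be corrected to exponent $1$. That is the truth, uniformly in $t$. All logarithms are to base $2$.

**Theorem 1.** Let $\vec F=(\{1\},\{2,3\})$ and $\Lambda(x)=\dfrac{\log(16x)}{\log\log(16x)}$. There are absolute constants $0<c<C$ such that for all integers $n\ge t\ge2$
$$c\,t\,n\,\Lambda(n/t)\;\le\;z_3^{\vec F}(n;t)\;\le\;C\,t\,n\,\Lambda(n/t).\tag{2}$$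
In particular $z_3^{\vec F}(n;t)=\Theta\bigl(tn\frac{\log n}{\log\log n}\bigr)$ with absolute constants for $n\ge\max(t^2,16)$, hence for every fixed $t\ge2$ as $n\to\infty$.

For $t>n$ one has $z_3^{\vec F}(n;t)=n^2$ trivially, so all $t$ are covered. Adding isolated objects until both families have size $m+n$ shows that families of sizes $m,n$ with $m+n\ge t$ have $O\bigl(t(m+n)\Lambda((m+n)/t)\bigr)$ edges.

The second sentence of the theorem follows from (2). We use often that $u/\log u$ increases for $u\ge e$. Let $n\ge\max(t^2,16)$. Then $\log(16n/t)\le2\log n$, so $\Lambda(n/t)\le\frac{2\log n}{\log(2\log n)}\le\frac{2\log n}{\log\log n}$. Also $n/t\ge\sqrt n$, so $\log(16n/t)\ge\frac12\log n$. Moreover $\log\log(16n/t)\le1+\log\log n\le\frac32\log\log n$, because $\log\log n\ge2$. Hence $\Lambda(n/t)\ge\frac13\frac{\log n}{\log\log n}$.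

## 3. Digit reversal in base $k$ gives the lower bound

**Step 1: a $K_{2,2}$-free configuration with $k$ incidences per point.** Let $k\ge1$. For $a\in\{0,\dots,k-1\}^k$ let
$$P_a=(y,z),\qquad y=\sum_ia_ik^{k-i},\qquad z=\sum_ia_ik^{i-1}.$$
In $y$ the digit $a_1$ is the most significant, in $z$ the least. Fix $j$ and all $a_i$ with $i\ne j$, and put $Y=\sum_{i<j}a_ik^{k-i}$, $Z=\sum_{i>j}a_ik^{i-1}$. Consider the rectangle
$$[Y,\,Y+k^{k-j+1}-1]\times[Z,\,Z+k^j-1].$$
The first interval says that the digits $a'_i$ of $P_{a'}$ with $i<j$ are the prescribed ones. The second says the same for $i>j$. So the rectangle contains exactly the $k$ points of one axis-parallel line of the grid $\{0,\dots,k-1\}^k$. There are $k\cdot k^{k-1}=k^k$ lines, and two distinct lines share at most one point. We get $k^k$ points and $k^k$ rectangles with $k^{k+1}$ incidences and no $K_{2,2}$. Put everything in the plane $x_1=0$; the points are degenerate segments.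

**Step 2: adjust the configuration to $n$ and $t$.** Let $N=\lfloor n/(t-1)\rfloor$. Since $n\ge t$, we have $N\ge1$ and $N\ge\frac n{2(t-1)}$. Let $k\ge1$ be maximal with $k^k\le N$. Take $\lfloor N/k^k\rfloor\ge\frac N{2k^k}$ far-apart copies in the plane $x_1=0$, repeat every point and every rectangle $t-1$ times, and add isolated objects to reach $n$ of each. A $K_{t,t}$ would use at least two distinct original points and at least two distinct original rectangles, all joined to each other. These would form a $K_{2,2}$ inside one copy, which does not exist. The number of edges is at least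
$$\frac N{2k^k}\,k^{k+1}(t-1)^2=\tfrac12Nk(t-1)^2\ge\tfrac14n(t-1)k\ge\tfrac18tnk.$$

**Step 3: compare $k$ with $\Lambda(n/t)$.** We have $(k+1)^{k+1}>N$ and $n/t<N+1\le2N$. Let $N\ge16$. If $k+1<\frac{\log N}{\log\log N}$, then $k+1<\log N$ because $\log\log N\ge2$, so $\log(k+1)<\log\log N$ and $(k+1)\log(k+1)<\log N$, a contradiction. So $k+1\ge\frac{\log N}{\log\log N}$. Since $16n/t\le32N\le N^{9/4}$ for $N\ge16$, monotonicity of $u/\log u$ gives $\Lambda(n/t)\le\frac{(9/4)\log N}{\log\log N}\le\frac94(k+1)\le\frac92k$. If $N<16$, then $n/t<16$ and $\Lambda(n/t)\le\frac83\le\frac83k$. In both cases $k\ge\frac29\Lambda(n/t)$, and the lower bound in (2) holds with $c=\frac1{36}$.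

## 4. Points with lifetimes

From here on we prove the upper bound. We read $x_1$ as time. A segment becomes a point $p=(y_p,z_p)$ of the plane that is alive during $[\alpha_p,\beta_p]$. A rectangle becomes a planar box $b=[y_b^-,y_b^+]\times[z_b^-,z_b^+]$ that exists at the single time $c_b$. We write $p\in b$, and call $(p,b)$ an incidence, if $p$ is alive at time $c_b$ and lies in the planar box:
$$\alpha_p\le c_b\le\beta_p,\qquad y_b^-\le y_p\le y_b^+,\qquad z_b^-\le z_p\le z_b^+.$$

**Normalization.** Enlarging all intervals slightly changes no incidence and makes the inequalities of incident pairs strict. Then perturb so that in each of the three coordinates all $3n$ occurring numbers are distinct. Only the order in each coordinate matters, so we may apply increasing maps. Hence we assume $\{y_p\}=\{z_p\}=\{c_b\}=\{1,\dots,n\}$ as sets, all other numbers lie in $(0,n+1)$, and within a coordinate all numbers are distinct. Reflecting a coordinate ($x\mapsto n+1-x$) and swapping $y$ and $z$ preserve this; reflecting $x_1$ is time reversal.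

For $p\in b$ we use six positive numbers, all less than $n+1\le2n$:
$$R=y_b^+-y_p,\quad L=y_p-y_b^-,\quad T=z_b^+-z_p,\quad U=z_p-z_b^-,\quad P=c_b-\alpha_p,\quad F=\beta_p-c_b.$$
We write $R(p,b)$ etc. when needed. The first four are the extents of $b$ from $p$ to the right, left, top and bottom; $P$ and $F$ are the past and the future of $p$ at time $c_b$. Put $\ell_p=\beta_p-\alpha_p=P+F<2n$. Finally let
$$B=\log(4n/t),\qquad K=B/\log B .$$
Up to constants, $B$ is the number of binary scales between $t$ and $2n$. Every bound below comes from some positive quantity that must drop by a definite factor many times while staying between about $t$ and $2n$.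

**Cutting lifetimes dyadically.** The reduction that suggests itself is this. Let $h=\lceil\log n\rceil$. Cut each integer interval $\{c:\alpha_p\le c\le\beta_p\}$ into at most $2(h+1)$ disjoint dyadic intervals. For a dyadic interval $D$, take the points whose decomposition uses $D$ and the boxes with $c_b\in D$. All these points are alive at all these times, so we have a planar problem, with $n_D$ objects in total, and (1) with $d=2$ applies. Each incidence appears for exactly one $D$. But each box belongs to $h+1$ intervals $D$, so all we know is $\sum_Dn_D=O(n\log n)$. For fixed $t$ the result is $O\bigl(n\log n\cdot\frac{\log n}{\log\log n}\bigr)$, worse even than exponent two. The loss occurs where every object pays at all $\log n$ time scales although each incidence lives at one. So time should not be cut. Let us instead look at a direct proof of the planar bound and see what lifetimes do to it.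

## 5. Immortal points

**Proposition 2.** Let $t=2$, so $B=\log2n$. Suppose that every point is alive at all times $1,\dots,n$ and that there is no $K_{2,2}$. If $n$ is large enough, there are at most $90\,nK$ incidences.

**Step 1: count incidences with a very close neighbor.** Let $s>0$. Call $(p,b)$ $s$-tight, of type up/right, if some $q\in b$ has $y_q>y_p$ and $0<z_q-z_p\le2^{-s}T(p,b)$. There are eight types: up or down, measured against $T$ or $U$ and combined with $y_q>y_p$ or $y_q<y_p$; and right or left, measured against $R$ or $L$ and combined with $z_q>z_p$ or $z_q<z_p$. Fix $p$ and the type up/right. Let $b,b'$ be two tight boxes of $p$ with $y_b^+<y_{b'}^+$, and let $q$ be the witness for $b$. There is no $K_{2,2}$, so $q\notin b'$. Yet $y_{b'}^-\le y_p<y_q\le y_b^+<y_{b'}^+$ and $z_q>z_p\ge z_{b'}^-$. As $q$ is alive at time $c_{b'}$, the only way to miss $b'$ is $z_q>z_{b'}^+$. Hence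
$$T(p,b')<z_q-z_p\le2^{-s}T(p,b).$$
So along the tight boxes of $p$, ordered by $y^+$, the extent $T$ drops by a factor more than $2^s$ each time. It always satisfies $2^s\le2^s(z_q-z_p)\le T<2n$. If there are $r$ such boxes, $(r-1)s\le\log(2n)-s$, i.e. $r\le B/s$. Over all types and points, at most $8nB/s$ incidences are $s$-tight.

**Step 2: few incidences per box remain.** Let $\sigma=B^{3/5}$ and $s_2=\frac1{10}\log B$. Discard all $\sigma$-tight and all $s_2$-tight incidences, at most $8nB^{2/5}+80nK$. Fix a box $b$, with side lengths $H_y,H_z$. Consider first the remaining points in the top right corner, those with $T<2^{-\sigma-1}H_z$ and $R<2^{-\sigma-1}H_y$. If $p,q$ are two such points with $q$ below $p$, then $z_p-z_q<2^{-\sigma-1}H_z<2^{-\sigma}U(p)$, because $U(p)>H_z/2$. Thus $(p,b)$ is $\sigma$-tight, a contradiction. So each of the four corners has at most one remaining point.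

Any other remaining point has $\min(T,U)\ge2^{-\sigma-1}H_z$ or $\min(R,L)\ge2^{-\sigma-1}H_y$. Consider the case $2^{-\sigma-1}H_z\le T\le U$. Then $2^{-j-1}H_z<T\le2^{-j}H_z$ for some integer $1\le j\le\sigma+1$. Cut this strip, of height $2^{-j-1}H_z$, into $\lceil B^{1/10}\rceil$ equal slabs. Two points $p,q$ of one slab satisfy $|z_p-z_q|<B^{-1/10}T(p)=2^{-s_2}T(p)\le2^{-s_2}U(p)$, so $(p,b)$ would be $s_2$-tight. So each slab has at most one remaining point. The four analogous cases give at most $4(\sigma+1)\lceil B^{1/10}\rceil$ points. In total the number of incidences is at most $n\bigl(80K+8B^{2/5}+4+4(\sigma+1)\lceil B^{1/10}\rceil\bigr)$. Since $B^{7/10}=o(K)$, this is at most $90nK$ for large $n$. $\square$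

Note the balance: corners need both coordinates, while slabs are few because only about $B^{3/5}$ strips are left.

**Where lifetimes interfere.** Immortality was used once, in "as $q$ is alive at time $c_{b'}$". For mortal points, $q$ may miss $b'$ because it is dead, and then nothing is learned about $T(p,b')$. We can insist on witnesses $q$ that live long enough. Then Step 1 survives, but Step 2 does not: two points of a slab are of no use if neither lives long enough for the other. The next section makes this precise and gives an example.

## 6. Windows and visibility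

List the boxes containing $p$ by increasing time. Let $W\ge1$ be an integer.

**Definition (windows).** If $p\in b$ and $p$ has at least $W$ boxes before and at least $W$ after $b$, let $b^{+W}$ and $b^{-W}$ be the $W$-th box of $p$ after and before $b$, and
$$\varphi_W(p,b)=c_{b^{+W}}-c_b,\qquad\pi_W(p,b)=c_b-c_{b^{-W}}.$$

Since the $c$'s are distinct integers and $p$ is alive at both ends of the window,
$$W\le\varphi_W\le F,\qquad W\le\pi_W\le P.\tag{3}$$

**Definition (visibility).** Let $q\in b$, $q\ne p$. Then $q$ is future-$W$-visible to $p$ at $b$ if $F(q,b)\ge\varphi_W(p,b)$, past-$W$-visible if $P(q,b)\ge\pi_W(p,b)$, and $W$-visible if both hold. In words, $q$ is $W$-visible if it is alive during the whole window of $p$ around $b$.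

**Definition (blocks).** Split the list of each $p$ into $\lceil\deg p/W\rceil$ consecutive $W$-blocks of at most $W$ boxes.

If $b,b'$ lie in the same $W$-block of $p$, their positions differ by less than $W$, so $c_{b^{-W}}\le c_{b'}\le c_{b^{+W}}$. Hence
$$\text{every }q\in b\text{ that is }W\text{-visible to }p\text{ at }b\text{ is alive at time }c_{b'};\tag{4}$$
if moreover $c_{b'}>c_b$, future-$W$-visibility suffices.

**Example (similar lifetimes).** Let $W=1$ and $c=c_b$. Let $p$ be alive on $[c-2.9,c+3.1]$ with boxes at times $c-1,c,c+3$, and $q$ on $[c-3.1,c+2.9]$ with boxes at $c-3,c,c+1$. Then $\varphi_1(p)=3>2.9=F(q)$, so $q$ is not visible to $p$, and $\pi_1(q)=3>2.9=P(p)$, so $p$ is not visible to $q$. Mutual invisibility thus allows almost equal lifetimes.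

**Example (a cluster of mutually invisible points).** Let $n=2\cdot4^m+1$, and let $b$ have time $c=4^m+1$. For $1\le i\le m$ let $p_i\in b$ be alive on $[c-4^i-\frac12,\;c+4^{m+1-i}+\frac12]$ and lie in exactly two further boxes, at times $c-4^i$ and $c+4^{m+1-i}$. These are small, and each contains no other point. The remaining boxes and points are placed so that they meet nothing. The graph is a tree plus isolated vertices, so it has no $K_{2,2}$. With $W=1$ and $i<k$,
$$F(p_k)=4^{m+1-k}+\tfrac12<4^{m+1-i}=\varphi_1(p_i),\qquad P(p_i)=4^i+\tfrac12<4^k=\pi_1(p_k).$$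
So no $p_i$ is $1$-visible to another, wherever in $b$ the points are; all $m=\frac12\log\frac{n-1}2$ of them may lie in one slab. Step 2 of Section 5 says nothing about them.

What such a cluster must look like is a short computation. It is the starting point of everything that follows.

**Lemma 3 (mutual invisibility).** Let $p,q\in b$ with windows $b^{\pm W}$ defined for both, neither $W$-visible to the other, and $F(q)<F(p)$. Then
$$F(q)<\varphi_W(p)\qquad\text{and}\qquad P(p)<\pi_W(q)\le P(q).$$

*Proof.* Since $F(p)>F(q)\ge\varphi_W(q)$, the point $p$ is future-visible to $q$. It is not visible, so $P(p)<\pi_W(q)\le P(q)$. Now $P(q)>P(p)\ge\pi_W(p)$, so $q$ is past-visible to $p$. It is not visible, so $F(q)<\varphi_W(p)$. $\square$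

Thus mutually invisible points form a staircase: as the futures decrease, the pasts increase. On the logarithmic scale this can be sharpened. For a point $p$ of $b$ put
$$\lambda=\log\frac{\varphi_W}P,\qquad\mu=\log\frac F{\varphi_W}\ (\ge0).$$

**Lemma 4 (chains).** Let $p_1,\dots,p_m$ ($m\ge2$) be points of a box $b$, with windows $b^{\pm W}$ defined for each, pairwise not $W$-visible, and ordered so that $F_1>\dots>F_m$, where $F_i=F(p_i,b)$ and so on. Suppose $F_m\ge P_m$. Then $F_k<\varphi_i$ and $P_i<P_k$ for $i<k$, and
$$\lambda_i>\sum_{k=i+1}^{m-1}\mu_k\qquad(1\le i\le m-1).\tag{5}$$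

*Proof.* The first two inequalities are Lemma 3. For $i\le m-2$, $\log\varphi_i>\log F_{i+1}=\log\varphi_{i+1}+\mu_{i+1}$. Iterating up to index $m-1$, we get $\log\varphi_i\ge\log\varphi_{m-1}+\sum_{k=i+1}^{m-1}\mu_k$ for all $i\le m-1$. Finally $\varphi_{m-1}>F_m\ge P_m>P_i$. Subtracting $\log P_i$ gives (5). $\square$

Suppose now that for all points of the chain $\mu_i\ge\varepsilon\lambda_i$ with some $\varepsilon>0$. Then (5) says that each $\mu_i$ is at least $\varepsilon$ times the sum of the later ones. So the sums grow exponentially, while $\lambda_1$ is at most about $B$. The chain would have to be short. The plan is therefore to show that $\mu<\varepsilon\lambda$ with $\lambda>0$ occurs for few incidences. There is a reason for this. If $\mu<\varepsilon\lambda$, then at $b$ the past of $p$ is tiny compared with the window, but the future is hardly longer than the window. After only $W$ further boxes, $p$ has used up a substantial part of its life, on the logarithmic scale. This cannot happen to the same $p$ many times.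

## 7. Two charging lemmas

We fix a $K_{t,t}$-free family, normalized as in Section 4, with $I$ incidences. Both lemmas adapt Step 1 of Section 5 to visible witnesses and general $t$. For general $t$ one needs an elementary fact.

**Lemma 5.** A finite digraph on $N$ vertices with all out-degrees at most $d$ has an independent set of size at least $N/(2d+1)$.

*Proof.* Every induced subgraph on $N'$ vertices has at most $dN'$ arcs, so its underlying graph has a vertex of degree at most $2d$. Repeatedly choose such a vertex and delete it with its neighbors; each choice deletes at most $2d+1$ vertices. $\square$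

**Lemma 6 (axis-bad incidences).** Let $s>0$, $W\ge1$. Call $(p,b)$, with $b^{\pm W}$ defined, axis-bad for $(W,s)$ if for one of the following eight types there are $t-1$ points $q\in b\setminus\{p\}$, all $W$-visible to $p$ at $b$ and all of that type:

- four $z$-types: $0<z_q-z_p\le2^{-s}T$ (up) or $0<z_p-z_q\le2^{-s}U$ (down), combined with $y_q>y_p$ or $y_q<y_p$;
- four $y$-types: $0<y_q-y_p\le2^{-s}R$ (right) or $0<y_p-y_q\le2^{-s}L$ (left), combined with $z_q>z_p$ or $z_q<z_p$.

Then at most $16t\,\frac Bs\,\bigl(\frac IW+n\bigr)$ incidences are axis-bad for $(W,s)$.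

*Proof.* Fix $p$, a $W$-block of $p$ and a type; by symmetry let it be up with $y_q>y_p$. Let $S$ be the set of boxes $b$ of the block such that $(p,b)$ is bad with this type, and for $b\in S$ choose a set $Q(b)$ of $t-1$ witnesses.

**Step 1: pass to boxes that do not contain each other's witnesses.** Draw an arc $b\to b'$ for $b'\in S$, $b'\ne b$, if $Q(b)\subseteq b'$. The $t$ points $\{p\}\cup Q(b)$ lie in $b$ and in all its out-neighbors. Since there is no $K_{t,t}$, out-degrees are at most $t-2$. Lemma 5 gives an independent $S'\subseteq S$ with $|S'|\ge|S|/(2t-3)$.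

**Step 2: the extent $T$ drops.** Let $b,b'\in S'$ with $y_b^+<y_{b'}^+$. By (4) each $q\in Q(b)$ is alive at $c_{b'}$. It satisfies $y_{b'}^-\le y_p<y_q\le y_b^+<y_{b'}^+$ and $z_q>z_p\ge z_{b'}^-$. As $Q(b)\not\subseteq b'$, some $q\in Q(b)$ has $z_q>z_{b'}^+$, so $T(p,b')<z_q-z_p\le2^{-s}T(p,b)$. Ordering $S'$ by $y^+$, we see $T$ drop by a factor more than $2^s$ at each step.

**Step 3: count the drops.** The $t-1$ points of $Q(b)$ have distinct integer $z$-coordinates above $z_p$. So $T(p,b)\ge2^s\max_{q\in Q(b)}(z_q-z_p)\ge2^s(t-1)\ge2^st/2$ on $S'$, and $T<2n$. If $S'\ne\varnothing$, then $(|S'|-1)s\le\log(2n)-s-\log(t/2)=B-s$, i.e. $|S'|\le B/s$. So $|S|\le2tB/s$. There are eight types and at most $\deg p/W+1$ blocks for each $p$, and $\sum_p(\deg p/W+1)=I/W+n$. $\square$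

In the corners we shall also need witnesses that live long enough in one time direction only. The price is a square.

**Lemma 7 (corner-bad incidences).** Let $s>0$, $W\ge1$. Call $(p,b)$, with $b^{\pm W}$ defined, corner-bad for $(W,s)$ if there are $t-1$ points $q\in b\setminus\{p\}$ satisfying three requirements. They all lie in the same open quadrant with respect to $p$. Both $|y_q-y_p|$ and $|z_q-z_p|$ are at most $2^{-s}$ times the corresponding extents of $b$ from $p$ towards that quadrant ($L$ or $R$, and $U$ or $T$). They are all future-$W$-visible, or all past-$W$-visible, to $p$ at $b$. Then at most $16t\,\bigl(\frac Bs\bigr)^2\bigl(\frac IW+n\bigr)$ incidences are corner-bad for $(W,s)$.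

*Proof.* There are eight symmetric types; take the quadrant left of and below $p$, and "future". With $p$ and a $W$-block fixed, define $S$, $Q(b)$ and the independent set $S'$, $|S'|\ge|S|/(2t-3)$, as in Lemma 6.

**Step 1: one of two extents drops as time passes.** Let $b,b'\in S'$ with $c_b<c_{b'}$. By the remark after (4) all $q\in Q(b)$ are alive at $c_{b'}$, but some $q\in Q(b)$ is not in $b'$. Since $q$ is left of and below $p\in b'$, we have $y_q<y_{b'}^-$ or $z_q<z_{b'}^-$. So $L(p,b')<y_p-y_q\le2^{-s}L(p,b)$ or, likewise, $U(p,b')<2^{-s}U(p,b)$.

**Step 2: pack disjoint squares.** Put $x_b=\log L(p,b)$ and $w_b=\log U(p,b)$. By Step 1, $x_{b'}<x_b-s$ or $w_{b'}<w_b-s$. The squares $(x_b-s,x_b]\times(w_b-s,w_b]$, $b\in S'$, are pairwise disjoint: a common point $(u,v)$ of the squares of $b$ and $b'$, $c_b<c_{b'}$, would give $x_{b'}\ge u>x_b-s$ and $w_{b'}\ge v>w_b-s$. As in Lemma 6, $L,U\ge2^st/2$ on $S'$ and $L,U<2n$. So all these squares lie in $(\log(t/2),\log(2n)]^2$, a square of side $B$. Hence $|S'|\le(B/s)^2$ and $|S|\le2t(B/s)^2$. Sum over eight types and all blocks. $\square$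

## 8. Good incidences

**Parameters.** Let
$$\sigma=B^{3/5},\quad s_2=\tfrac1{10}\log B,\quad W_1=t\lceil B^{9/10}\rceil,\quad W_2=1760\,t\lceil K\rceil,\quad G=B^{1/20}.$$
Let $B_0$ be an absolute constant so large that $B\ge B_0$ implies all of the following: $K\ge1$ and $\lceil B^{9/10}\rceil\le1760\lceil K\rceil$; $16B^{-1/2}+16B^{-1/10}\le\frac1{50}$; $16B^{2/5}+16B^{4/5}+4B^{19/20}\le K$; $2B^{-1/20}\le B^{-1/40}$; $\log(G/2)\ge\frac1{25}\log B$; $B^{2/5}/\log B\ge B^{0.35}/62500$; $\frac1{16}B^{1/5}-3B^{-1/20}\ge\frac1{20}B^{1/5}$ and $2^{B^{1/5}/20}>B$. Each holds for all large $B$. We show: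
$$\text{if }B\ge B_0,\text{ then }I\le4\cdot10^6\,tnK.\tag{6}$$

This gives the upper bound in (2). For $B\ge B_0$ we have $B\le\log(16n/t)$, so $K\le\Lambda(n/t)$ by monotonicity. If $B<B_0$, then $n\le2^{B_0}t$, so $I\le n^2\le2^{B_0}tn$, and $\Lambda(n/t)\ge\frac4{\log4}=2$.

So assume $B\ge B_0$. Then $t\le W_1\le W_2\le3520\,tK$. Say that $(p,b)$ is of type F if $F\ge P$, in which case $F\ge\ell_p/2\ge P$, and of type P otherwise.

**Definition (good incidences).** An incidence $(p,b)$ is good if

- (G0) $p$ has at least $W_2$ boxes before $b$ and at least $W_2$ after $b$;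
- (G1) it is not axis-bad for $(W_1,\sigma)$;
- (G2) it is not axis-bad for $(W_2,s_2)$;
- (G3) it is not corner-bad for $(W_1,\sigma)$;
- (G4) $\varphi_{W_1}+\pi_{W_1}\le\ell_p/G$ and $\varphi_{W_2}+\pi_{W_2}\le\ell_p/4$;
- (G5) if it is of type F, then with $\lambda=\log\frac{\varphi_{W_2}}P$ and $\mu=\log\frac F{\varphi_{W_2}}$ one has $\lambda\le0$ or $\mu\ge B^{-1/20}\lambda$; if it is of type P, the same holds after time reversal ($\varphi\leftrightarrow\pi$, $P\leftrightarrow F$).

The roles are as follows. (G1) and (G3) serve the corners, (G2) the slabs. (G4) says that windows are short compared with the life, and (G5) is the condition $\mu\ge\varepsilon\lambda$ of Section 6 with $\varepsilon=B^{-1/20}$. The choice of $W_1$ makes the square in Lemma 7 affordable.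

**Step 1: failures of (G0)–(G3).** This bounds what the lemmas give. (G0) fails at most $2W_2n$ times. For (G1), $B/\sigma=B^{2/5}$ and Lemma 6 give at most $16tB^{2/5}(I/W_1+n)\le16B^{-1/2}I+16tB^{2/5}n$. For (G3), Lemma 7 gives at most $16tB^{4/5}(I/W_1+n)\le16B^{-1/10}I+16tB^{4/5}n$. For (G2), $B/s_2=10K$, so Lemma 6 gives at most $160tK(I/W_2+n)\le\frac1{11}I+160tKn$.

**Step 2: failures of (G4).** Windows that are a large part of the life cannot be numerous, since they are nearly disjoint. Let $c_1<c_2<\cdots$ be the times of the boxes of $p$. For indices $j$ in a fixed residue class mod $2W$, the intervals $[c_{j-W},c_{j+W}]\subseteq[\alpha_p,\beta_p]$ have disjoint interiors, so fewer than $\Gamma$ of them are longer than $\ell_p/\Gamma$. So fewer than $2W\Gamma$ indices have $\varphi_W+\pi_W>\ell_p/\Gamma$. With $(W,\Gamma)=(W_1,G)$ and $(W_2,4)$ the total is at most $2W_1Gn+8W_2n\le4tB^{19/20}n+8W_2n$.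

**Step 3: failures of (G5) among incidences with (G0) and (G4).** Here we make precise that a failing point ages quickly. Fix $p$, write $W=W_2$, index its boxes by $j$ as in Step 2, and let $j$ be a type F index that satisfies (G0) and (G4) but fails (G5). So $\lambda_j>0$ and $\mu_j<B^{-1/20}\lambda_j$. Let
$$E_j=\log(\ell_p/P_j),$$
which decreases with $j$. At such an index $E_j\ge1$, because $P_j\le\ell_p/2$, and $E_j\le\log(2n/t)\le B$, because $P_j\ge\pi_W\ge W\ge t$. By (G4), $\varphi_W\le\ell_p/4\le F_j/2$, so $\mu_j\ge1$. Further $P_{j+W}=P_j+\varphi_W\ge\varphi_W$, $\ell_p\le2F_j$, and $\lambda_j\le E_j$ since $\varphi_W\le\ell_p$. Therefore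
$$E_{j+W}\le\log\frac{\ell_p}{\varphi_W}\le\log\frac{2F_j}{\varphi_W}=\mu_j+1\le2\mu_j<2B^{-1/20}\lambda_j\le2B^{-1/20}E_j.$$
Let $j_1<\dots<j_r$ be such indices in one residue class mod $W$. As $j_{i+1}\ge j_i+W$, we get $E_{j_{i+1}}<2B^{-1/20}E_{j_i}\le B^{-1/40}E_{j_i}$. If $r\ge2$, then $1\le E_{j_r}<B^{1-(r-1)/40}$, so $r\le40$; for $r\le1$ this is clear. Hence there are at most $40W_2$ failures of type F per point and, by time reversal, as many of type P: at most $80W_2n$ in total.

**Step 4: add up.** With $2+8+80=90$ and $90W_2\le316800\,tK$, the number of incidences that are not good is at most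
$$\bigl(\tfrac1{11}+\tfrac1{50}\bigr)I+(160+1)\,tKn+90W_2n\;\le\;0.2\,I+4\cdot10^5\,tKn.\tag{7}$$

## 9. One crowded box and its corners

Suppose, for contradiction, that $I>4\cdot10^6\,tKn$. By (7) at most $0.3I$ incidences are not good, so at least $I/2$ are good. All definitions are symmetric under time reversal, and a type P incidence becomes type F. So we may assume that at least $I/4$ incidences are good and of type F. Some box $b$ is in at least $I/(4n)$ of them. **Fix this $b$.** Let $X$ be the set of points $p\in b$ such that $(p,b)$ is good of type F. Then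
$$|X|\ge10^6\,tK.$$
Visibility, $F,P,\varphi,\pi$ and the extents now refer to $b$. The numbers $F(p)=\beta_p-c_b$ are pairwise distinct. Let $H_y=y_b^+-y_b^-$ and $H_z=z_b^+-z_b^-$. Call $p\in X$ $z$-deep if $\min(T,U)<2^{-\sigma-1}H_z$, and $y$-deep if $\min(R,L)<2^{-\sigma-1}H_y$.

**Lemma 8.** At most $1040\,tK$ points of $X$ are both $y$-deep and $z$-deep.

*Proof.* By symmetry it suffices to show $|E|\le260\,tK$ for one of the four corners, $E=\{p\in X:T<2^{-\sigma-1}H_z,\;R<2^{-\sigma-1}H_y\}$.

**Step 1: points of $E$ are close at the scale of (G1) and (G3).** For $p,q\in E$ we have $|z_p-z_q|<2^{-\sigma-1}H_z$ and $U(p)=H_z-T(p)>H_z/2$. So $|z_p-z_q|<2^{-\sigma}U(p)$, and similarly $|y_p-y_q|<2^{-\sigma}L(p)$. Note that this controls the down and left directions only.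

**Step 2: remove visible pairs.** Draw an arc $p\to q$ in $E$ in each of these cases:

1. $q$ is below $p$ ($z_q<z_p$) and $W_1$-visible to $p$;
2. $q$ is left of $p$ ($y_q<y_p$) and $W_1$-visible to $p$;
3. $q$ is left of and below $p$ and future-$W_1$-visible to $p$.

By Step 1 and (G1), each $p$ has at most $2(t-2)$ arcs of kind 1 (two down types) and at most $2(t-2)$ of kind 2 (two left types). By (G3) it has at most $t-2$ of kind 3. So out-degrees are at most $5(t-2)$, and Lemma 5 gives an independent $E'\subseteq E$ with $|E'|\ge|E|/(10t)$.

**Step 3: in $E'$, futures end inside windows.** Let $p,q\in E'$ with $F(q)<F(p)$. We claim $F(q)<\varphi_{W_1}(p)$. If $q$ is left of and below $p$, this is the absence of an arc $p\to q$ of kind 3. If $p$ is left of and below $q$, the absence of an arc $q\to p$ of kind 3 gives $F(p)<\varphi_{W_1}(q)\le F(q)$, a contradiction, so this case does not occur. Otherwise one of the two is left of and above the other. The left one is not $W_1$-visible to the right one (kind 2), and the lower one is not $W_1$-visible to the upper one (kind 1). The left one is the upper one, so neither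 is visible to the other, and Lemma 3 applies.

**Step 4: count.** By (G4) and type F, $\varphi_{W_1}(p)\le\ell_p/G\le2F(p)/G$. So along $E'$, ordered by decreasing $F$, each $F$ is less than the preceding one divided by $G/2$. All values lie between $W_1\ge t$ and $2n$, by (3). Hence $|E'|\le\frac{\log(2n/t)}{\log(G/2)}+1\le\frac B{\log(G/2)}+1\le25K+1\le26K$, and $|E|\le260\,tK$. $\square$

Kind 3 is needed because in a corner only down and left are controlled. If $q$ is left of and below $p$, kinds 1 and 2 tell us that $q$ is not visible to $p$, but nothing about $p$ as seen from $q$. One-sided visibility, and with it Lemma 7, closes this gap.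

The argument of Step 4 alone would not suffice away from the corners. It allows chains of length about $K$, and there are about $B^{3/5}\cdot B^{1/10}$ slabs. There, however, mutual invisibility is available, and with it Lemma 4.

## 10. Chains in a slab grow exponentially

**Step 1: find a slab with many points.** By Lemma 8 at least $|X|/2$ points of $X$ are not $z$-deep or not $y$-deep. Swapping $y$ and $z$ if necessary, at least $|X|/4$ points are not $z$-deep. Reflecting $z$ if necessary, at least $|X|/8$ of these have $T\le U$. For them $2^{-\sigma-1}H_z\le T\le H_z/2$, so $2^{-j-1}H_z<T\le2^{-j}H_z$ for some integer $1\le j\le\sigma+1$. Some $j$ serves at least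
$$\frac{10^6\,tK}{8(\sigma+1)}\ge\frac{10^6\,tK}{16B^{3/5}}=62500\,t\,\frac{B^{2/5}}{\log B}\ge tB^{0.35}$$
points. They lie in a strip of height $2^{-j-1}H_z$. Cut it into $\lceil B^{1/10}\rceil\le2B^{1/10}$ equal slabs. One slab contains a set $Z$ of at least $\frac12tB^{1/4}$ of these points, and for $p,q\in Z$
$$|z_p-z_q|\le B^{-1/10}2^{-j-1}H_z<B^{-1/10}T(p)=2^{-s_2}T(p)\le2^{-s_2}U(p).\tag{8}$$

**Step 2: remove visible pairs.** By (8), every $q\in Z\setminus\{p\}$ belongs to one of the four $z$-types of Lemma 6 with respect to $p$ and $s=s_2$. So by (G2) at most $4(t-2)$ points of $Z$ are $W_2$-visible to $p$. Lemma 5, applied with an arc $p\to q$ whenever $q$ is $W_2$-visible to $p$, gives $Z'\subseteq Z$ with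
$$m:=|Z'|\ge\frac{|Z|}{8t}\ge\frac{B^{1/4}}{16},$$
no member of which is $W_2$-visible to another. The conditions on $B_0$ give $B^{1/5}\ge60B^{-1/20}\cdot4$, that is, $B^{1/4}\ge240$, so $m\ge15$.

**Step 3: apply the chain lemma.** Order $Z'=\{p_1,\dots,p_m\}$ with $F_1>\dots>F_m$, and use $\varphi_i,P_i,\lambda_i,\mu_i$ as in Lemma 4 with $W=W_2$. As $p_m$ is of type F, $F_m\ge P_m$, so Lemma 4 applies. By (G4) and type F, $\varphi_i\le\ell_{p_i}/4\le F_i/2$, so $\mu_i\ge1$. Write $S_i=\sum_{k=i}^{m-1}\mu_k$ and $S_m=0$. Then (5) says
$$\lambda_i>S_{i+1}\ge0\qquad(1\le i\le m-1).$$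

**Step 4: exponential growth against a budget of $B$.** Since $\lambda_i>0$, (G5) gives $\mu_i\ge B^{-1/20}\lambda_i\ge B^{-1/20}S_{i+1}$. Hence $S_i=\mu_i+S_{i+1}\ge(1+B^{-1/20})S_{i+1}$ for $i\le m-1$, and $S_{m-1}=\mu_{m-1}\ge1$. Using $1+x\ge2^x$ on $[0,1]$,
$$\lambda_1>S_2\ge(1+B^{-1/20})^{m-3}\ge2^{B^{-1/20}(m-3)}\ge2^{B^{1/5}/20}>B,$$
where $B^{-1/20}(m-3)\ge\frac1{16}B^{1/5}-3B^{-1/20}\ge\frac1{20}B^{1/5}$. On the other hand $\varphi_1<2n$ and $P_1\ge\pi_{W_2}(p_1)\ge W_2\ge t$, so
$$\lambda_1=\log\frac{\varphi_1}{P_1}\le\log\frac{2n}t\le B.$$
This is a contradiction. So (6) holds, and with it the upper bound of Theorem 1. $\blacksquare$
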